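\title{The dimension of harmonic measure on a Galton--Watson tree increases with the bias}

\begin{abstract}
Consider the $\lambda$-biased random walk on a supercritical Galton--Watson tree without leaves, with a non-degenerate offspring law $(p_k)$ of finite mean $m$, and let $d_\lambda$ be the Hausdorff dimension of its harmonic measure. We prove that $\lambda\mapsto d_\lambda$ is an increasing homeomorphism from $[0,m)$ onto $[\sum_k p_k\log k,\log m)$. The tree seen along the harmonic ray is described by a stationary measure whose weight is the reciprocal of the determinant of a Jacobi matrix. The derivative of $d_\lambda$ is minus a covariance under this measure; the covariance telescopes along the ray into terms whose sign is given by an FKG inequality.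
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(p_k)_{k\ge0}$ be a probability distribution such that
\begin{equation}\label{eq:hyp}
p_0=0,\qquad p_k<1\ \text{ for all } k\ge1,\qquad m=\sum_{k\ge1}kp_k\in(1,\infty),
\end{equation}
and let $T$ be a Galton--Watson tree with this offspring law: a rooted ordered random tree in which the numbers of children of the vertices are independent with law $(p_k)$. Its law is denoted by $\mathrm{GW}$. We write $e$ for the root, $\nu(x)$ for the number of children of a vertex $x$, $x_*$ for its parent, $x1,\dots,x\nu(x)$ for its children, $|x|$ for its distance to $e$, and $\nu=\nu(e)$. Since $p_0=0$, the tree has no leaves.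

Let $\lambda\ge0$. Given $T$, the \emph{$\lambda$-biased random walk} is the Markov chain $(X_n)_{n\ge0}$ on $T$ that starts at $e$, moves from $e$ to a uniformly chosen child, and moves from a vertex $x\ne e$
\begin{equation}\label{eq:walk}
\text{to } x_* \text{ with probability } \frac{\lambda}{\nu(x)+\lambda},\qquad \text{to each child } xi \text{ with probability } \frac1{\nu(x)+\lambda}.
\end{equation}
The larger $\lambda$, the stronger the pull toward the root. By a theorem of Lyons, the walk is almost surely transient if and only if $\lambda<m$. For $0\le\lambda<m$, erasing the loops of the trajectory leaves an infinite ray from the root, formed by the vertices $x$ such that the walk eventually stays among the descendants of $x$. The law of this ray given $T$ is the \emph{$\lambda$-harmonic measure} $\theta=\theta_{\lambda,T}$, a probability measure on the boundary $\partial T$, the set of infinite rays $\xi=(\xi_0=e,\xi_1,\dots)$.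

Equip $\partial T$ with the metric $\exp(-|\xi\wedge\eta|)$, where $\xi\wedge\eta$ is the last common vertex of the distinct rays $\xi,\eta$. Then $\partial T$ has Hausdorff dimension $\log m$ almost surely. The Hausdorff dimension of a Borel probability measure on $\partial T$ is the infimum of the dimensions of the Borel sets of full measure. The closed ball of center $\xi$ and radius $e^{-n}$ is the set of rays through $\xi_n$; we write $\theta(x)$ for the measure of the set of rays through $x$. Dimensions will be computed by the following standard fact.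

\medskip
\noindent\textbf{Billingsley's lemma.} \emph{If $\theta$ is a Borel probability measure on $\partial T$ and $-\frac1n\log\theta(\xi_n)\to d$ for $\theta$-almost every $\xi$, then $\theta$ has Hausdorff dimension $d$.}
\medskip

Lyons, Pemantle and Peres showed that for $0\le\lambda<m$ the dimension of the $\lambda$-harmonic measure is almost surely a constant $d_\lambda$, and that $d_\lambda<\log m$: the walk escapes through a part of the boundary of smaller dimension than the whole. The question we answer, taken from Lin \cite{Lin}, is whether $d_\lambda$ is nondecreasing in $\lambda\in(0,m)$. It is.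

\begin{theorem}\label{thm:main}
Assume \eqref{eq:hyp}.
\begin{enumerate}
\item The map $\lambda\mapsto d_\lambda$ is continuous and strictly increasing on $(0,m)$.
\item We have $d_0=\sum_kp_k\log k$, and $\lambda\mapsto d_\lambda$ is an increasing homeomorphism from $[0,m)$ onto $\big[\sum_kp_k\log k,\ \log m\big)$.
\item The map $\lambda\mapsto d_\lambda$ is locally absolutely continuous on $(0,m)\setminus\{1\}$, and for almost every $\lambda$ its derivative is at least the strictly positive quantity $\epsilon_\lambda$ defined in \eqref{eq:eps}.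
\end{enumerate}
\end{theorem}

The value at $\lambda=0$ can be found at once. The walk never steps back, so the ray picks a uniform child at each step, independently of the subtrees. Hence the numbers $\nu(\xi_j)$ are independent with law $(p_k)$ and $\theta(\xi_n)=\prod_{j<n}\nu(\xi_j)^{-1}$. The law of large numbers and Billingsley's lemma give
\begin{equation}\label{eq:d0}
d_0=\sum_kp_k\log k,
\end{equation}
which is smaller than $\log m$ by Jensen's inequality. At the other end, we shall see that $d_\lambda>\log\lambda$, so $d_\lambda\to\log m$ as $\lambda\uparrow m$. Monotonicity is thus the natural guess, but two effects compete. The quantity $-\log\theta(\xi_n)$ adds up, along the ray, the information carried by the choice of a child, and at a vertex with $k$ children the entropy of this choice is at most $\log k$, with equality for the uniform choice made at $\lambda=0$. A positive bias makes the choice uneven and so loses entropy at each given vertex; on the other hand it steers the ray toward subtrees from which escape is easier, and these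 branch more. The theorem says that the gain beats the loss for every offspring law and at every $\lambda$. Non-degeneracy is needed for strictness: on the $m$-ary tree the harmonic measure is uniform by symmetry, and its dimension is $\log m$ for all $\lambda<m$.

The proof runs as follows. Section~\ref{sec:escape} expresses $\theta$ through escape probabilities. Section~\ref{sec:ray} builds a stationary two-sided picture of the tree along the ray and derives a formula for $d_\lambda$. Section~\ref{sec:first} expands this formula to first order at $\lambda=0$, where the whole mechanism is visible by hand. The general argument needs a correlation inequality (Section~\ref{sec:fkg}) and differentiability of the escape probability in $\lambda$ (Section~\ref{sec:reg}). Section~\ref{sec:deriv} writes the derivative of $d_\lambda$ as minus a covariance, Section~\ref{sec:sign} finds its sign, and Section~\ref{sec:end} concludes.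

Besides Billingsley's lemma, Lyons' criterion and the bound $d_\lambda<\log m$, we use \emph{Birkhoff's theorem} in this form: if $(\zeta_j)_{j\ge1}$ is a stationary sequence that is ergodic (every shift-invariant event has probability $0$ or $1$) and $F\ge0$ is measurable, then $\frac1n\sum_{j\le n}F(\zeta_j,\zeta_{j+1})$ converges almost surely to the mean of $F(\zeta_1,\zeta_2)$ in $[0,\infty]$, and in $L^1$ if the mean is finite.

Throughout, $\mathbb{E}$ is the expectation for a tree $T$ of law $\mathrm{GW}$, or for two independent such trees $T,T'$; a prime on a function of a tree means that it is evaluated at $T'$. A dot denotes a derivative in $\lambda$. We write $T_x$ for the subtree of descendants of $x$, rooted at $x$, so that $T_1,\dots,T_\nu$ are the subtrees at the children of the root.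

\section{Escape probabilities and harmonic measure}\label{sec:escape}

Fix $\lambda\in(0,m)$. Add to $T$ a parent $e_*$ of the root, let the walk move from $e$ by the rule \eqref{eq:walk}, and let $\beta=\beta_\lambda(T)$ be the probability that the walk started at $e$ never hits $e_*$. Put
\[
S=S_\lambda(T)=\sum_{i\le\nu}\beta_\lambda(T_i),\qquad a=a_\lambda(T)=\lambda+S,\qquad \mathcal{A}=\mathcal{A}_\lambda=\{x\in\mathbb{R}:\ x\ge1,\ x>\lambda\}.
\]

\begin{lemma}\label{lem:beta}
\begin{enumerate}
\item[(a)] We have
\begin{equation}\label{eq:beta}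
\beta=\frac{S}{\lambda+S}=\frac Sa=1-\frac\lambda a .
\end{equation}
\item[(b)] There are functions $\beta^{(n)}_\lambda(T)$, measurable in $T$ and continuous in $\lambda$, with $\beta^{(n)}_\lambda\downarrow\beta_\lambda$. The function $\beta_\lambda(T)$ is jointly measurable, nonincreasing in $\lambda$, and $\beta_\lambda\ge1-\lambda$.
\item[(c)] For $\mathrm{GW}$-almost every $T$, we have $\beta_\lambda(T_x)>0$ and $a_\lambda(T_x)\in\mathcal{A}_\lambda$ for all vertices $x$ and all $\lambda\in(0,m)$.
\end{enumerate}
\end{lemma}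

\begin{proof}
(a) After a first step to the child $i$, the walk either never returns to $e$, which has probability $\beta(T_i)$, or returns and starts afresh. So $\beta(\nu+\lambda)=\sum_i\big(\beta(T_i)+(1-\beta(T_i))\beta\big)=S+\nu\beta-S\beta$.

(b) Let $\beta^{(n)}$ be the probability of reaching level $n$ before $e_*$. Then $\beta^{(0)}=1$, and the argument of (a) gives $\beta^{(n+1)}(T)=S^{(n)}/(\lambda+S^{(n)})$ with $S^{(n)}=\sum_i\beta^{(n)}(T_i)$. The walk almost surely leaves the finite set of levels below $n$, through level $n$ or through $e_*$; and if it hits $e_*$, it has visited finitely many levels before. Hence $\beta^{(n)}\downarrow\beta$. The function $s/(\lambda+s)$ increases in $s$ and decreases in $\lambda$, so by induction $\beta^{(n)}$ is measurable in $T$, and continuous and nonincreasing in $\lambda$. If $\lambda<1$ and $\beta^{(n)}\ge1-\lambda$ for all trees, then $S^{(n)}\ge1-\lambda$ because $\nu\ge1$, and so $\beta^{(n+1)}\ge(1-\lambda)/(\lambda+1-\lambda)=1-\lambda$. These properties pass to the limit.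

(c) If $\beta(T)=0$, then $S=0$ by \eqref{eq:beta}, so $\beta(T_i)=0$ for all $i$; the walk on $T$ then returns to $e$ after each departure and is recurrent. By Lyons' criterion this has probability $0$. Each $T_x$ has law $\mathrm{GW}$ given that $x\in T$, so almost surely $\beta_\lambda(T_x)>0$ for all $x$ and all rational $\lambda\in(0,m)$, and then for all $\lambda\in(0,m)$ by monotonicity. Finally $a=\lambda+S>\lambda$, and $a\ge\lambda+\beta(T_1)\ge1$ by (b).
\end{proof}

From now on all trees are taken in the full-measure set of part (c). The bound $a\ge1$ is where the absence of leaves enters most often, through the following inequalities.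

\begin{lemma}\label{lem:A}
Let $\alpha,\rho\in\mathcal{A}$ and $\delta_\lambda=\max(1,\lambda)^2-\lambda$, so that $\delta_\lambda>0$ for $\lambda\ne1$.
\begin{enumerate}
\item[(a)] If $V\ge1+\lambda$, then $V-\lambda/\alpha\in\mathcal{A}$.
\item[(b)] $\alpha\rho-\lambda>0$, $\ \alpha\rho-\lambda\ge\delta_\lambda$, and $0\le(\alpha-1)\rho\le\alpha\rho-\lambda$.
\item[(c)] $\lambda/\alpha+\lambda/\rho<1+\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $\lambda/\alpha<1$ and $\lambda/\alpha\le\lambda$, and the same for $\rho$. Hence $V-\lambda/\alpha>\lambda$ and $V-\lambda/\alpha\ge1$, which is (a), and $\lambda/\alpha+\lambda/\rho<1+\lambda$, which is (c). For (b), use $\alpha>\lambda$ with $\rho\ge1$; then $\alpha,\rho\ge\max(1,\lambda)$; then $\alpha\ge1$ with $\rho>\lambda$.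
\end{proof}

\begin{lemma}\label{lem:theta}
Let $|x|=n$, and let $x_0=e,x_1,\dots,x_n=x$ be the path from $e$ to $x$. Then
\begin{equation}\label{eq:theta}
\theta_T(x)=\prod_{j=1}^n\frac{\beta(T_{x_j})}{S(T_{x_{j-1}})},\qquad \beta(T)\,\theta_T(x)=\beta(T_x)\prod_{j<n}\frac1{a(T_{x_j})}.
\end{equation}
\end{lemma}

\begin{proof}
The ray passes through the child $yi$ of a vertex $y$ if and only if, for some $k$, the walk steps to $yi$ right after its $k$th visit to $y$ and never returns to $y$. These events are disjoint, and by the strong Markov property the $k$th one has probability $\kappa_k\beta(T_{yi})$, where $\kappa_k$, the probability of a $k$th visit times the probability of a step to a given child, does not depend on $i$. So $\theta_T(yi)$ is proportional to $\beta(T_{yi})$. Since $\sum_i\theta_T(yi)=\theta_T(y)$, we get $\theta_T(yi)=\theta_T(y)\beta(T_{yi})/S(T_y)$, which gives the first formula. The second follows on writing $S=a\beta$.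
\end{proof}

We write $\theta_i=\theta_T(i)=\beta(T_i)/S(T)>0$. By \eqref{eq:theta}, the subtrees $T_{\xi_j}$ along a ray of law $\theta_T$ form a Markov chain on the space of trees, which moves from $T$ to $T_i$ with probability $\theta_i$.

\section{A stationary picture of the ray}\label{sec:ray}

To apply Birkhoff's theorem to $-\log\theta(\xi_n)$ we need a stationary law for this chain that is equivalent to $\mathrm{GW}$. It comes from the algebraic form of the product in \eqref{eq:theta}.

\subsection*{Bushes and Jacobi determinants}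
A \emph{bush} is a tuple $b=(k,i;(T^l)_{l\le k,\,l\ne i})$ with $1\le i\le k$: it describes a vertex with $k$ children together with the subtrees at all children but the $i$th. On bushes consider the measure $\Gamma=\sum_kp_k\sum_{i\le k}\mathrm{GW}^{\otimes(k-1)}$, of total mass $m$, and put
\[
\sigma(b)=\sum_{l\ne i}\beta(T^l),\qquad V(b)=1+\lambda+\sigma(b).
\]
For $|x|=n$ let $b_j(x)$, $j<n$, be the bush at $x_j$ relative to the child $x_{j+1}$; the tree is recovered from $(b_0(x),\dots,b_{n-1}(x),T_x)$ by grafting. For measurable $\varphi\ge0$,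
\begin{equation}\label{eq:many}
\mathbb{E}\Big[\sum_{|x|=n}\varphi\big(b_0(x),\dots,b_{n-1}(x),T_x\big)\Big]=\int\varphi\;d\big(\Gamma^{\otimes n}\otimes \mathrm{GW}\big).
\end{equation}
For $n=1$ this holds because, given $\nu=k$, the subtrees $T_1,\dots,T_k$ are independent with law $\mathrm{GW}$; the general case follows by applying the case $n=1$ at the root and the case $n-1$ to the subtree.

By \eqref{eq:beta}, $a(T_{x_j})=\lambda+\sigma(b_j)+\beta(T_{x_{j+1}})$ can be written
\begin{equation}\label{eq:rec}
a(T_{x_j})=V(b_j)-\frac{\lambda}{a(T_{x_{j+1}})} .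
\end{equation}
This is the recursion of Gaussian elimination in a tridiagonal matrix. For $x=(x_1,\dots,x_n)\in\mathbb{R}^n$ let $J(x)$ be the symmetric tridiagonal matrix with diagonal $x$ and entries $-\sqrt\lambda$ next to the diagonal. Its \emph{forward} and \emph{backward pivots} are
\[
f_1=x_1,\quad f_i=x_i-\frac\lambda{f_{i-1}};\qquad\qquad g_n=x_n,\quad g_i=x_i-\frac\lambda{g_{i+1}}.
\]

\begin{lemma}\label{lem:det}
Let $1\le i\le n$. If $f_1,\dots,f_{i-1}$ and $g_{i+1},\dots,g_n$ are nonzero, then
\[
\det J(x)=f_1\cdots f_{i-1}\Big(x_i-\frac{\lambda}{f_{i-1}}-\frac\lambda{g_{i+1}}\Big)g_{i+1}\cdots g_n,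
\]
where the term in $f_{i-1}$ is omitted if $i=1$ and the term in $g_{i+1}$ is omitted if $i=n$.
\end{lemma}

\begin{proof}
For $k=1,\dots,i-1$ in turn add $\sqrt\lambda/f_k$ times row $k$ to row $k+1$, and for $k=n,\dots,i+1$ in turn add $\sqrt\lambda/g_k$ times row $k$ to row $k-1$. Now the only nonzero entry of row $i$ is the diagonal one, equal to the bracket. Deleting row and column $i$ leaves an upper triangular block with diagonal $f_1,\dots,f_{i-1}$ and a lower triangular block with diagonal $g_{i+1},\dots,g_n$.
\end{proof}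

By \eqref{eq:rec}, the numbers $a(T_{x_j})$ are the backward pivots of $J(V(b_0),\dots,V(b_{n-1}),a(T_x))$. So \eqref{eq:theta}, $\beta(T_x)=S(T_x)/a(T_x)$ and Lemma~\ref{lem:det} with $i=1$ give
\begin{equation}\label{eq:onesided}
\beta(T)\,\theta_T(x)=\frac{S(T_x)}{\det J\big(V(b_0),\dots,V(b_{n-1}),a(T_x)\big)} .
\end{equation}
The determinant treats all bushes alike and can be expanded from either end. What breaks the invariance is the end at the root. We therefore close this end by a second tree, in the same way as the far end is closed by $T_x$.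

\subsection*{The two-sided measure}
With two trees and no bush between them, the weight suggested by \eqref{eq:onesided} is
\[
K=K_\lambda(T,T')=\frac{SS'}{\Delta},\qquad \Delta=\det J(a,a')=aa'-\lambda .
\]
Since $\Delta/a=a'-\lambda/a=S'+(\lambda-1+\beta)\ge S'$ by \eqref{eq:beta} and Lemma~\ref{lem:beta}(b), we have $K\le S/a=\beta$, and by symmetry
\begin{equation}\label{eq:K}
0<K\le\min(\beta,\beta')\le1 .
\end{equation}
Put $Z=Z_\lambda=\mathbb{E}[K]\in(0,1]$. Let $P=P_\lambda$ be the law of $(T^-,\xi^-,T^+,\xi^+)$, where $(T^-,T^+)$ has density $K(T^-,T^+)/Z$ with respect to $\mathrm{GW}\otimes\mathrm{GW}$ and, given the trees, $\xi^-$ and $\xi^+$ are independent rays with laws $\theta_{T^-}$ and $\theta_{T^+}$. Index the vertices of the two rays by $\mathbb{Z}$, as in Figure~\ref{fig:spine}: $v_{-i}=\xi^-_i$ and $v_{1+i}=\xi^+_i$ for $i\ge0$. Let $T^-_j=T^-_{v_j}$ for $j\le0$ and $T^+_j=T^+_{v_j}$ for $j\ge1$. Let $b_j$ be the bush at $v_j$ in its tree relative to the next vertex of its ray ($v_{j-1}$ if $j\le0$, $v_{j+1}$ if $j\ge1$), and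 put $\sigma_j=\sigma(b_j)$, $V_j=V(b_j)$. Set $\alpha_j=a(T_j^-)$ for $j\le0$ and $\rho_j=a(T^+_j)$ for $j\ge1$. By \eqref{eq:rec},
\begin{equation}\label{eq:ar}
\alpha_j=V_j-\frac\lambda{\alpha_{j-1}},\qquad \rho_j=V_j-\frac{\lambda}{\rho_{j+1}},
\end{equation}
the first for $j\le0$ and the second for $j\ge1$. We use these recursions to define $\alpha_j$ for $j\ge1$ and $\rho_j$ for $j\le0$. Then \eqref{eq:ar} holds for all $j\in\mathbb{Z}$, and all $\alpha_j,\rho_j$ lie in $\mathcal{A}$ by Lemma~\ref{lem:A}(a). Finally let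
\begin{equation}\label{eq:B}
B_j=V_j-\frac\lambda{\alpha_{j-1}}-\frac\lambda{\rho_{j+1}},\qquad\text{so that}\quad B_j>\sigma_j\ge0
\end{equation}
by Lemma~\ref{lem:A}(c).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw (-2,0)--(0,0) (1,0)--(3,0);
\draw[dashed] (0,0)--(1,0);
\foreach \x in {-1,0,1,2} {
  \draw (\x,0)--(\x-0.25,-0.8)--(\x+0.25,-0.8)--cycle;
  \node[below] at (\x,-0.8) {$b_{\x}$}; }
\foreach \x in {-2,-1,0,1,2,3} {
  \fill (\x,0) circle (1.5pt);
  \node[above] at (\x,0.12) {$v_{\x}$}; }
\draw (-2,0)--(-3.3,0.5)--(-3.3,-0.5)--cycle;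
\node at (-2.95,0) {$T^-_{-2}$};
\draw (3,0)--(4.3,0.5)--(4.3,-0.5)--cycle;
\node at (3.95,0) {$T^+_{3}$};
\end{tikzpicture}
\caption{Two trees $T^-$ and $T^+$, with roots $v_0$ and $v_1$, are placed back to back (dashed edge), so that their harmonic rays form one line indexed by $\mathbb{Z}$. The bush $b_j$ consists of the subtrees that hang off the line at $v_j$. The picture shows the window $[-2,3]$: four bushes and the two subtrees that close the ends.}\label{fig:spine}
\end{figure}

For $l\ge0$ and $r\ge1$, the \emph{window} $[-l,r]$ is the tuple $(T^-_{-l},b_{-l+1},\dots,b_{r-1},T^+_r)$, and its \emph{coordinates} are the numbers $(x_{-l},\dots,x_r)=(\alpha_{-l},V_{-l+1},\dots,V_{r-1},\rho_r)$. By \eqref{eq:ar}, the forward pivots of $J(x_{-l},\dots,x_r)$ at the indices $j<r$ are the $\alpha_j$, and the backward pivots at the indices $j>-l$ are the $\rho_j$.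

\begin{proposition}\label{prop:window}
Under $P$, the window $[-l,r]$ has density
\begin{equation}\label{eq:window}
\frac{S(T^-_{-l})\,S(T^+_r)}{Z\,\det J(x_{-l},\dots,x_r)}
\end{equation}
with respect to $\mathrm{GW}\otimes\Gamma^{\otimes(l+r-1)}\otimes\mathrm{GW}$. For $-l<i<r$ the determinant equals $\alpha_{-l}\cdots\alpha_{i-1}\,B_i\,\rho_{i+1}\cdots\rho_r$.
\end{proposition}

\begin{proof}
The last claim is Lemma~\ref{lem:det}. The expectation of a nonnegative function of the window is $Z^{-1}$ times the $\mathrm{GW}\otimes\mathrm{GW}$-expectation of a sum over the possible positions of $v_{-l}$ (level $l$ of $T^-$) and $v_r$ (level $r-1$ of $T^+$), with weight $K\,\theta_{T^-}(v_{-l})\,\theta_{T^+}(v_r)$. By \eqref{eq:many}, applied in each tree, the density is this weight divided by $Z$. By \eqref{eq:theta}, $S(T^-)/\beta(T^-)=\alpha_0$, $S(T^+)/\beta(T^+)=\rho_1$ and $\beta=S/a$, the weight is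
\[
\frac{S(T^-)S(T^+)}{\alpha_0\rho_1-\lambda}\cdot\frac{\beta(T^-_{-l})}{\beta(T^-)\,\alpha_0\cdots\alpha_{-l+1}}\cdot\frac{\beta(T_r^+)}{\beta(T^+)\,\rho_1\cdots\rho_{r-1}}
=\frac{S(T^-_{-l})\,S(T^+_r)}{\alpha_{-l}\cdots\alpha_{-1}\,(\alpha_0-\lambda/\rho_1)\,\rho_1\cdots\rho_r},
\]
and the denominator is the determinant, by Lemma~\ref{lem:det} at the index $0$.
\end{proof}

The density \eqref{eq:window} does not record where the junction between $v_0$ and $v_1$ lies: the law of the window, as a tuple, depends only on $l+r$. This is the source of stationarity.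

\begin{proposition}\label{prop:stat}
Under $P$, the sequence $(\alpha_j,V_j,\rho_j)_{j\in\mathbb{Z}}$ is stationary. The sequence $(T^+_j)_{j\ge1}$ is a stationary ergodic Markov chain that moves from $T$ to $T_i$ with probability $\theta_i$, and the law $\mu$ of $T^+_1$ has a density with respect to $\mathrm{GW}$ with values in $(0,1/Z]$.
\end{proposition}

\begin{proof}
The variables $(\alpha_j,V_j,\rho_j)_{-l<j<r}$ are obtained from the window $[-l,r]$ by forming coordinates and pivots, a map that depends only on $l+r$. For $l,r\ge1$ the windows $[-l,r]$ and $[-l+1,r+1]$ have the same law, which gives the first claim.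

The Markov property was noted after Lemma~\ref{lem:theta}. The tree $T^+_r$ is the last entry of the window $[0,r]$, which has the law of the window $[-(r-1),1]$, whose last entry is $T_1^+$; so the chain is stationary. The density of $\mu$ is $\mathbb{E}[K(T',T)\mid T]/Z\in(0,1/Z]$ by \eqref{eq:K}.

Let $\mathcal{E}$ be a shift-invariant event of the chain, and let $h(T)$ be its probability for the chain started at $T$. By invariance and the Markov property, $P(\mathcal{E}\mid T^+_1,\dots,T^+_n)=h(T_n^+)$. This bounded martingale tends to $1_{\mathcal{E}}$ almost surely. All $h(T_n^+)$ have the same law, which is then the law of $1_{\mathcal{E}}$; thus $h(T_1^+)\in\{0,1\}$ almost surely and $P(\mathcal{E})=\mu(\Sigma)$ for $\Sigma=\{h=1\}$. Moreover $E_P[(h(T_2^+)-h(T_1^+))^2]=E_P[h(T_2^+)^2]-E_P[h(T_1^+)^2]=0$, so $T_1^+\in\Sigma$ implies $T_2^+\in\Sigma$ almost surely. As all $\theta_i$ are positive and $\mu$ is equivalent to $\mathrm{GW}$, for $\mathrm{GW}$-almost every $T\in\Sigma$ all the subtrees $T_i$ are in $\Sigma$. Hence $q=\mathrm{GW}(\Sigma)$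 satisfies $q\le\sum_kp_kq^k$. For $q\in(0,1)$ the right side is smaller than $q$, because $p_0=0$ and $p_1<1$. So $q\in\{0,1\}$ and $P(\mathcal{E})\in\{0,1\}$.
\end{proof}

\begin{proposition}\label{prop:dim}
For $\lambda\in(0,m)$,
\begin{equation}\label{eq:dim}
d_\lambda=E_P[\log\rho_1]=\frac{\mathbb{E}[K\log a']}{\mathbb{E}[K]} .
\end{equation}
\end{proposition}

\begin{proof}
Write $T=T^+$ and $\xi=\xi^+$, so that $T_{\xi_n}=T^+_{n+1}$. By \eqref{eq:theta},
\[
\sum_{j=1}^n\log\frac{S(T^+_j)}{\beta(T^+_{j+1})}=-\log\theta_T(\xi_n)=\sum_{j=1}^n\log\rho_j+\log\beta(T^+_1)-\log\beta(T^+_{n+1}).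
\]
We do not know a priori that $\log\beta$ is integrable, so we argue on both sides. The terms on the left are nonnegative, hence by Birkhoff's theorem $-\frac1n\log\theta_T(\xi_n)$ converges almost surely in $[0,\infty]$. On the right, $0\le\log\rho_1\le\log(\lambda+\nu(v_1))$ is integrable because $\mu\le Z^{-1}\mathrm{GW}$ and $m<\infty$, so $\frac1n\sum_{j\le n}\log\rho_j\to E_P[\log\rho_1]$ almost surely; and $\frac1n\log\beta(T^+_{n+1})\to0$ in probability by stationarity. So the almost sure limit is $E_P[\log\rho_1]$. Since $\mu$ is equivalent to $\mathrm{GW}$, this holds for $\mathrm{GW}$-almost every $T$ and $\theta_T$-almost every $\xi$, and Billingsley's lemma applies.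
\end{proof}

\section{The first order at $\lambda=0$}\label{sec:first}

Formula \eqref{eq:dim} can be expanded by hand for small $\lambda$. In this section $\lambda\le\frac12$, and $O(\cdot)$ hides absolute constants, uniform in the trees, except in \eqref{eq:expansion}, where the constant depends on the offspring law.

From $1-\lambda\le\beta\le1$ and $\nu\ge1$ we get $\nu(1-\lambda)\le a\le\nu(1+\lambda)$, so $|1/a-1/\nu|\le\lambda/a\le\lambda$ and $\beta=1-\lambda/\nu+O(\lambda^2)$. Applying this to the subtrees $T_i$, whose roots have $\nu(i)$ children,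
\[
\log a=\log\nu+\log\Big(\frac\lambda\nu+\frac1\nu\sum_i\beta(T_i)\Big)=\log\nu+\lambda\zeta+O(\lambda^2),\qquad \zeta=\frac1\nu-\frac1\nu\sum_{i\le\nu}\frac1{\nu(i)}.
\]
Here $|\zeta|\le1$ and $\mathbb{E}[\zeta]=\mathbb{E}[1/\nu]-\mathbb{E}[1/\nu]=0$. Next,
\[
K=\frac{\beta\beta'}{1-\lambda/(aa')}=1-\lambda Y^0+O(\lambda^2),\qquad Y^0=\frac1\nu+\frac1{\nu'}-\frac1{\nu\nu'}=1-\Big(1-\frac1\nu\Big)\Big(1-\frac1{\nu'}\Big).
\]
Insert these expansions in \eqref{eq:dim}; the errors are $O(\lambda^2)(1+\log\nu')$, which is integrable. With \eqref{eq:d0},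
\begin{equation}\label{eq:expansion}
d_\lambda=\frac{d_0-\lambda\,\mathbb{E}[Y^0\log\nu']+O(\lambda^2)}{1-\lambda\,\mathbb{E}[Y^0]+O(\lambda^2)}=d_0-\lambda\,\mathrm{Cov}(Y^0,\log\nu')+O(\lambda^2).
\end{equation}
Two features will persist for general $\lambda$. The variation of $\log a$ averages to zero, and the variation of the weight $K$ produces minus the covariance of $\log a'$ with the logarithmic rate of decrease of $K$.

To compute the covariance in the way that generalizes, let $(k_j)_{j\in\mathbb{Z}}$ be independent with law $(p_k)$, to be thought of as the numbers of children along the line of Figure~\ref{fig:spine}, and let $\mathcal{Y}^0_j=1-(1-1/k_{j-1})(1-1/k_j)$. The pair $(\mathcal{Y}^0_1,k_1)$ has the law of $(Y^0,\nu')$. The shifted variable $\mathcal{Y}^0_0$ has the same mean as $\mathcal{Y}^0_1$ and is independent of $k_1$, so the covariance equals the mean of $(\mathcal{Y}^0_1-\mathcal{Y}^0_0)\log k_1$. The increment factors: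
\[
\mathcal{Y}^0_1-\mathcal{Y}^0_0=\Big(1-\frac1{k_0}\Big)\Big(\frac1{k_1}-\frac1{k_{-1}}\Big).
\]
It is a nonnegative weight at the site $0$ times the difference of one decreasing function evaluated to the right and to the left of $0$. Exchanging $k_1$ and $k_{-1}$ and averaging, we find
\begin{equation}\label{eq:eps0}
-\mathrm{Cov}(Y^0,\log\nu')=\big(1-\mathbb{E}[1/\nu]\big)\cdot\tfrac12\,\mathbb{E}\Big[\Big(\frac1{\nu}-\frac1{\nu'}\Big)\big(\log\nu'-\log\nu\big)\Big]>0,
\end{equation}
because the integrand is nonnegative, $\nu$ is not constant, and $p_1<1$. For $\lambda>0$ the sites are no longer independent: one shift does not decorrelate, so we shall shift infinitely often, and the inequality between a decreasing and an increasing function of one variable must be replaced by an inequality in many dependent variables.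

\section{Positive association}\label{sec:fkg}

A function on a product of intervals is called nondecreasing if it is nondecreasing in each coordinate. All functions are Borel measurable, and $Q(F)$ is the integral of $F$ against $Q$.

\begin{lemma}[FKG inequality]\label{lem:fkg}
Let $\pi_i$ be a finite measure on an interval $D_i$, $1\le i\le n$. Let $\omega>0$ be $C^2$ on an open set containing $D=\prod_iD_i$, with $\partial_i\partial_j\log\omega\ge0$ on $D$ for $i\ne j$ and $0<\int\omega\,d\bigotimes_i\pi_i<\infty$. Let $Q$ be the probability measure proportional to $\omega\bigotimes_i\pi_i$.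
\begin{enumerate}
\item[(a)] If $F,H\ge0$ are nondecreasing, then $Q(FH)\ge Q(F)Q(H)$.
\item[(b)] If $F\ge0$ is nondecreasing, $H\ge0$ is nonincreasing and $Q(F),Q(H)<\infty$, then $Q(FH)\le Q(F)Q(H)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Replacing $F,H$ by $F\wedge M,H\wedge M$ and letting $M\to\infty$, we may take $F,H$ bounded by $M$. Then (b) is (a) applied to $F$ and $M-H$. We prove (a) by induction on $n$. For $n=1$, integrate $(F(s)-F(t))(H(s)-H(t))\ge0$ against $Q(ds)Q(dt)$.

Let $n\ge2$. For $\pi_n$-almost every $s$, the integral $\Phi(s)=\int\omega(\cdot,s)\,d\bigotimes_{i<n}\pi_i$ is finite and positive. For such $s$ let $Q_s$ be the probability measure proportional to $\omega(\cdot,s)\bigotimes_{i<n}\pi_i$; it satisfies the hypotheses in dimension $n-1$. For two such values $s<t$, the ratio $w=\omega(\cdot,t)/\omega(\cdot,s)$ is nondecreasing, because $\partial_i\log w=\int_s^t\partial_i\partial_n\log\omega(\cdot,s')\,ds'\ge0$, and $Q_s(w)=\Phi(t)/\Phi(s)<\infty$. By the induction hypothesis, $Q_t(h)=Q_s(hw)/Q_s(w)\ge Q_s(h)$ for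 bounded nondecreasing $h\ge0$. Hence $Q_t(F(\cdot,t))\ge Q_s(F(\cdot,t))\ge Q_s(F(\cdot,s))$: the function $\bar F(s)=Q_s(F(\cdot,s))$ is nondecreasing, and so is $\bar H(s)=Q_s(H(\cdot,s))$. Let $\tau$ be the law of the last coordinate under $Q$. The induction hypothesis for each $Q_s$ and the argument for $n=1$ give $Q(FH)\ge\tau(\bar F\bar H)\ge\tau(\bar F)\tau(\bar H)=Q(F)Q(H)$.
\end{proof}

The weights we meet are $1/\det J$ and, in Section~\ref{sec:sign}, its exponential tilts by $\lambda/g_1$.

\begin{lemma}\label{lem:jacobi}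
Let $\mathcal{O}\subset\mathbb{R}^n$ be the open set where all backward pivots $g_1,\dots,g_n$ are positive. For $u\ge0$ the function $\omega_u(x)=e^{u\lambda/g_1(x)}/\det J(x)$ is smooth and positive on $\mathcal{O}$, and $\partial_i\partial_j\log\omega_u\ge0$ for $i\ne j$.
\end{lemma}

\begin{proof}
Let $N$ be the matrix whose nonzero entries are $N_{i,i+1}=\sqrt\lambda/g_{i+1}$, and let $U=\mathrm{Id}-N$. Then $J=U\,\mathrm{diag}(g_1,\dots,g_n)\,U^{T}$: the $(i,i)$ entry of the product is $g_i+\lambda/g_{i+1}=x_i$ and the $(i,i+1)$ entry is $-\sqrt\lambda$. So $\det J=g_1\cdots g_n>0$. The matrix $U^{-1}=\sum_{k<n}N^k$ is upper triangular with unit diagonal and nonnegative entries. Hence $G=J^{-1}=(U^{-1})^T\mathrm{diag}(1/g_i)\,U^{-1}$ has nonnegative entries and $G_{11}=1/g_1$. From $\partial_i\log\det J=G_{ii}$ and $\partial_iG_{kl}=-G_{ki}G_{il}$ we obtain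
\[
\partial_i\partial_j\log\omega_u=G_{ij}^2+2u\lambda\,G_{1i}G_{ij}G_{j1}\ge0 .\qedhere
\]
\end{proof}

Let $\pi_0$ be the image under $a$ of the measure $S\cdot\mathrm{GW}$, and let $\pi$ be the image of $\Gamma$ under $V$. These are measures on $\mathcal{A}$ and on $[1+\lambda,\infty)$, of masses $\mathbb{E}[S]\le m$ and $m$. On $[1+\lambda,\infty)^{n-1}\times\mathcal{A}$ define
\[
Q_n^u(dx)=\frac{e^{u\lambda/g_1(x)}}{g_1(x)\cdots g_n(x)}\,\pi(dx_1)\cdots\pi(dx_{n-1})\,\pi_0(dx_n),\qquad u\ge0 .
\]

\begin{proposition}\label{prop:assoc}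
\begin{enumerate}
\item[(a)] Under $P$ the coordinates of the window $[-l,r]$ have law $(Z\det J(x))^{-1}\,\pi_0\otimes\pi^{\otimes(l+r-1)}\otimes\pi_0$ on $\mathcal{A}\times[1+\lambda,\infty)^{l+r-1}\times\mathcal{A}$, and this law satisfies the conclusions of Lemma~\ref{lem:fkg}. The variables $\alpha_j$ $(-l\le j<r)$ and $\rho_j$ $(-l<j\le r)$ are nondecreasing functions of the coordinates, with values in $\mathcal{A}$.
\item[(b)] The functions $g_1,\dots,g_n$ are nondecreasing on $[1+\lambda,\infty)^{n-1}\times\mathcal{A}$, with values in $\mathcal{A}$. The measure $Q_n^u$ is finite and nonzero, $Q^u_n(\log g_j)<\infty$, and $Q_n^u(1)\,Q^u_n(h\log g_j)\le Q^u_n(h)\,Q^u_n(\log g_j)$ for every bounded nonincreasing $h\ge0$.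
\end{enumerate}
\end{proposition}

\begin{proof}
The map $(V,\rho)\mapsto V-\lambda/\rho$ is nondecreasing in both variables for $\rho>0$; with Lemma~\ref{lem:A}(a) this gives, by induction, the claims on the values and the monotonicity of the pivots.

(a) The law is the image of \eqref{eq:window}. On the product domain the backward pivots at the indices $j>-l$ lie in $\mathcal{A}$, and the one at the index $-l$ is $x_{-l}-\lambda/\rho_{-l+1}$, which is positive by Lemma~\ref{lem:A}(b). So the domain lies in $\mathcal{O}$, and Lemmas~\ref{lem:jacobi} (with $u=0$) and \ref{lem:fkg} apply.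

(b) The domain lies in $\mathcal{O}$ and the density is $\omega_u$. As $g_i\ge1$, $\lambda/g_1<1$ and $g_j^{-1}\log g_j\le1$, both $\omega_u$ and $\omega_u\log g_j$ are bounded by $e^u$. Apply Lemma~\ref{lem:fkg}(b) to $Q_n^u/Q_n^u(1)$.
\end{proof}

\section{The escape probability as a function of $\lambda$}\label{sec:reg}

In this section a single tree is considered, and $\lambda'$ is a second value of the parameter.

\begin{lemma}\label{lem:cont}
Fix $\lambda\in(0,m)$. Almost surely, $\beta_{\lambda'}(T_x)\to\beta_\lambda(T_x)$ as $\lambda'\to\lambda$, for all $x$. Consequently $\lambda\mapsto Z_\lambda$ and $\lambda\mapsto d_\lambda$ are continuous on $(0,m)$.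
\end{lemma}

\begin{proof}
It suffices to treat $x=e$. For $\lambda'<\lambda$ we have $\beta_\lambda\le\beta_{\lambda'}\le\beta^{(n)}_{\lambda'}$. Let $\lambda'\uparrow\lambda$, then $n\to\infty$: this gives continuity from the left.

From the right, let $\beta^*(T)=\lim_{\lambda'\downarrow\lambda}\beta_{\lambda'}(T)\in(0,\beta_\lambda]$ and $S^*=\sum_i\beta^*(T_i)>0$. Passing to the limit in \eqref{eq:beta} gives $\beta^*=1-\lambda/(\lambda+S^*)$, hence $\beta_\lambda-\beta^*=\lambda(S-S^*)/\big((\lambda+S)(\lambda+S^*)\big)$. Write $\beta_\lambda-\beta^*=\beta_\lambda\gamma$ with $0\le\gamma\le1$ and divide by $\beta_\lambda=S/(\lambda+S)$: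
\[
\gamma(T)=\frac{\lambda}{\lambda+S^*}\sum_i\theta_i\,\gamma(T_i),\qquad\text{so}\qquad \gamma(T)\le\int\prod_{j<n}\Big(1+\frac{S^*(T_{\xi_j})}{\lambda}\Big)^{-1}\theta_T(d\xi)
\]
for every $n$. By Proposition~\ref{prop:stat} and Birkhoff's theorem, $\frac1n\sum_{j<n}\log(1+S^*(T_{\xi_j})/\lambda)$ has a positive limit for almost every $T$ and $\theta_T$-almost every $\xi$. So the product tends to $0$, and $\gamma=0$ almost surely.

The last claim follows from \eqref{eq:dim} by dominated convergence, since $0<K\le1$, $0\le\log a\le\log(m+\nu)$ and $Z_\lambda>0$.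
\end{proof}

We turn to the derivative. Differentiating $\beta=S/(\lambda+S)$ formally gives $\dot\beta=-(S-\lambda\dot S)/a^2$, so $R=-\dot\beta/\beta$ should satisfy $aR=1+\lambda\sum_i\theta_iR(T_i)$. Iterating this relation leads to the definition
\[
R(T)=R_\lambda(T)=\int\sum_{n\ge0}\frac{\lambda^n}{a(T_{\xi_0})\cdots a(T_{\xi_n})}\,\theta_T(d\xi)\in(0,\infty],\qquad \bar R(T)=\sum_i\theta_iR(T_i),
\]
and, splitting off the term $n=0$, we do have
\begin{equation}\label{eq:R}
aR=1+\lambda\bar R .
\end{equation}
To prove that $\dot\beta=-\beta R$ we start from an exact version for finite differences. For $\lambda\le\lambda'$ in $(0,m)$ put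
\[
q_n(\lambda,\lambda')=\beta_\lambda(T)\sum_{|x|=n}\theta_{\lambda,T}(x)\,\frac{\lambda^n}{a_{\lambda'}(T_{x_0})\cdots a_{\lambda'}(T_{x_n})} .
\]
Then $0\le q_n\le1$ because $a_{\lambda'}\ge\max(1,\lambda)$, and $\sum_nq_n(\lambda,\lambda)=\beta_\lambda R_\lambda$.

\begin{lemma}\label{lem:diff}
For $0<\lambda<\lambda'<m$ we have $\beta_\lambda-\beta_{\lambda'}=(\lambda'-\lambda)\sum_{n\ge0}q_n(\lambda,\lambda')$.
\end{lemma}

\begin{proof}
By \eqref{eq:beta},
\[
\beta_\lambda-\beta_{\lambda'}=\frac{\lambda'a_\lambda-\lambda a_{\lambda'}}{a_\lambda a_{\lambda'}}=\frac{(\lambda'-\lambda)S_\lambda+\lambda(S_\lambda-S_{\lambda'})}{a_\lambda a_{\lambda'}} .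
\]
With $\beta_\lambda-\beta_{\lambda'}=\beta_\lambda\gamma$, $0\le\gamma\le1$, this reads $\gamma(T)=\big[(\lambda'-\lambda)+\lambda\sum_i\theta_{\lambda,T}(i)\gamma(T_i)\big]/a_{\lambda'}(T)$. After $N$ iterations, $\beta_\lambda\gamma$ is $(\lambda'-\lambda)\sum_{n<N}q_n$ plus a remainder that is at most $(\lambda/\lambda')^N$, because $a_{\lambda'}>\lambda'$.
\end{proof}

To let $\lambda'\to\lambda$ we need the series to converge uniformly. For $\lambda<1$ this is immediate. For $\lambda>1$ the factor $\lambda/a$ at a vertex is smaller than $1$, but it is bounded away from $1$ only through the bush at that vertex. The determinant in \eqref{eq:onesided} shows that, whatever the other bushes are, a given bush gains a fixed factor on average. In the sequel $I=[\lambda_0,\lambda_1]$ is a compact subinterval of $(0,1)$ or of $(1,m)$.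

\begin{lemma}\label{lem:exp}
There is $\kappa=\kappa_I<1$ such that $\mathbb{E}[q_n(\lambda,\lambda')]\le\kappa^n$ for all $n\ge0$ and all $\lambda\le\lambda'$ in $I$. In particular $\mathbb{E}[\beta_\lambda R_\lambda]\le(1-\kappa)^{-1}$ for $\lambda\in I$.
\end{lemma}

\begin{proof}
If $I\subset(0,1)$, then $q_n\le\lambda_1^n$ because $a_{\lambda'}\ge1$. Let $I\subset(1,m)$. Write $\bar\sigma$ for the function $\sigma$ at the parameter $\lambda_1$, and $\sigma,V,S,a$ for the functions at the parameter $\lambda$. By monotonicity of $\beta$, $a_{\lambda'}(T_{x_j})\ge\lambda'+\bar\sigma(b_j)$ for $j<n$, so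
\[
\frac{\lambda}{a_{\lambda'}(T_{x_j})}\le\frac{\lambda'}{\lambda'+\bar\sigma(b_j)}\le\chi(b_j),\qquad \chi(b)=\frac{\lambda_1}{\lambda_1+\bar\sigma(b)},
\]
and $1/a_{\lambda'}(T_x)\le1$. By \eqref{eq:many} and \eqref{eq:onesided},
\begin{equation}\label{eq:qbound}
\mathbb{E}[q_n]\le\int\frac{S(T)\,\chi(b_0)\cdots\chi(b_{n-1})}{\det J\big(V(b_0),\dots,V(b_{n-1}),a(T)\big)}\,\Gamma(db_0)\cdots\Gamma(db_{n-1})\,\mathrm{GW}(dT).
\end{equation}
Fix $i<n$ and all variables but $b_i$. By Lemma~\ref{lem:det}, the determinant is $z+\sigma(b_i)$ times a product of pivots that do not depend on $b_i$, where $z$ is $1+\lambda$ minus at most two terms of the form $\lambda/(\text{pivot})$, again independent of $b_i$. These pivots lie in $\mathcal{A}$ by Lemma~\ref{lem:A}(a) (note $V(b_0)\in\mathcal{A}$), so $\lambda-1\le z\le\lambda+1$. For a bush with $k$ children, $\lambda_0-1\le z+\sigma(b)\le\lambda_1+k$. Therefore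
\[
\int\frac{1-\chi}{z+\sigma}\,d\Gamma\ge\eta_1:=\int\frac{\bar\sigma(b)}{(\lambda_1+\bar\sigma(b))(\lambda_1+k)}\,\Gamma(db),\qquad \int\frac{d\Gamma}{z+\sigma}\le\frac{m}{\lambda_0-1} .
\]
Here $\eta_1>0$, because $\bar\sigma>0$ when $k\ge2$ and $p_1<1$. With $\eta=\eta_1(\lambda_0-1)/m$, which depends only on $I$, it follows that $\int\frac{\chi}{z+\sigma}\,d\Gamma\le(1-\eta)\int\frac1{z+\sigma}\,d\Gamma$. So in \eqref{eq:qbound} the factors $\chi(b_0),\dots,\chi(b_{n-1})$ can be replaced by $1-\eta$ one after the other. Without them, the integral is $\mathbb{E}[\beta_\lambda\sum_{|x|=n}\theta(x)]\le1$. Take $\kappa=1-\eta$.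
\end{proof}

\begin{lemma}\label{lem:ac}
For almost every $T$, we have $\beta_{s}-\beta_{t}=\int_s^t\beta_\lambda R_\lambda\,d\lambda<\infty$ for all $s<t$ in $I$.
\end{lemma}

\begin{proof}
Fix $\lambda\in I$ and let $s_k\le t_k$ in $I$ both tend to $\lambda$. Each $q_n(s_k,t_k)$ is a continuous function of $s_k$, $t_k$ and finitely many values $\beta_{s_k}(T_y),\beta_{t_k}(T_y)>0$, so by Lemma~\ref{lem:cont} it tends to $q_n(\lambda,\lambda)$ almost surely, and in $L^1(\mathrm{GW})$ since $q_n\le1$. With the uniform tail bound of Lemma~\ref{lem:exp}, $\sum_nq_n(s_k,t_k)\to\beta_\lambda R_\lambda$ in $L^1$. Let $\psi$ be a bounded measurable function of the tree. Taking one of $s_k,t_k$ equal to $\lambda$ and using Lemma~\ref{lem:diff}, we see that $\lambda\mapsto\mathbb{E}[\psi\beta_\lambda]$ is differentiable on $I$ with derivative $-\mathbb{E}[\psi\beta_\lambda R_\lambda]$; taking $s_k=t_k$, we see that this derivative is continuous. The function $\beta_\lambda R_\lambda=\sum_nq_n(\lambda,\lambda)$ is jointly measurable and has bounded expectation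 on $I$, so by Fubini's theorem
\[
\mathbb{E}\big[\psi\,(\beta_{\lambda_0}-\beta_t)\big]=\mathbb{E}\Big[\psi\int_{\lambda_0}^t\beta_\lambda R_\lambda\,d\lambda\Big],\qquad t\in I .
\]
As $\psi$ is arbitrary, almost surely $\beta_{\lambda_0}-\beta_t=\int_{\lambda_0}^t\beta_\lambda R_\lambda\,d\lambda<\infty$ for all $t$ in a countable dense subset of $I$ that contains $\lambda_1$. The left side is monotone in $t$ and the right side is continuous, so the identity extends to all $t\in I$.
\end{proof}

\section{The derivative of the dimension}\label{sec:deriv}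

Let $\lambda\in(0,m)\setminus\{1\}$, so that $\delta_\lambda>0$ and $\mathbb{E}[\beta R]<\infty$. The function $R$ is an average over the harmonic ray. To use Section~\ref{sec:fkg} we work with the variables before averaging:
\[
t_j=\sum_{i\ge0}\frac{\lambda^i}{\rho_j\rho_{j+1}\cdots\rho_{j+i}},\qquad s_j=\sum_{i\ge0}\frac{\lambda^i}{\alpha_j\alpha_{j-1}\cdots\alpha_{j-i}},\qquad j\in\mathbb{Z}.
\]
They satisfy
\begin{equation}\label{eq:ts}
\rho_jt_j=1+\lambda t_{j+1},\qquad \alpha_js_j=1+\lambda s_{j-1},
\end{equation}
and $E_P[t_1\mid T^-,T^+]=R(T^+)$, $E_P[s_0\mid T^-,T^+]=R(T^-)$. Let $t_j^{(n)},s_j^{(n)}$ be the sums of the first $n$ terms; each term is at most $1$, since the pivots lie in $\mathcal{A}$. Put $W=\delta_\lambda^{-1}+t_1+s_0$. By \eqref{eq:K} and stationarity,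
\begin{equation}\label{eq:Wbound}
E_P[t_j],\ E_P[s_j]\le\frac{\mathbb{E}[\beta R]}{Z},\qquad E_P[W]\le\frac1{\delta_\lambda}+\frac{2\,\mathbb{E}[\beta R]}{Z}<\infty .
\end{equation}
In particular all $t_j,s_j$ are almost surely finite. We also need these variables to be integrable against $\log\rho_j$; no moment assumption on $(p_k)$ is available, but the correlation has the favorable sign.

\begin{lemma}\label{lem:W}
Let $j\ge1$, $M\ge0$, and let $H$ be $(W-M)^+$ or $t_1+s_{-1}$. Then $E_P[H\log\rho_j]\le d_\lambda E_P[H]<\infty$.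
\end{lemma}

\begin{proof}
Let $H_n$ be obtained from $H$ by replacing $t_1,s_0,s_{-1}$ with $t_1^{(n)},s_0^{(n)},s_{-1}^{(n)}$. For $n\ge j$, by Proposition~\ref{prop:assoc}(a), $H_n$ is a bounded nonincreasing function and $\log\rho_j$ a nonnegative nondecreasing function of the coordinates of the window $[-n,n]$, and $E_P[\log\rho_j]=d_\lambda$. So $E_P[H_n\log\rho_j]\le d_\lambda E_P[H_n]$. Since $H_n\uparrow H$, monotone convergence and \eqref{eq:Wbound} conclude.
\end{proof}

For two trees, and for $j\in\mathbb{Z}$, define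
\begin{gather*}
Y=\frac1\Delta\big[1+(a-1)a'R'+(a'-1)aR\big],\\
\mathcal{Y}_j=\frac{1}{\alpha_{j-1}\rho_j-\lambda}\big[1+(\alpha_{j-1}-1)\rho_jt_j+(\rho_j-1)\alpha_{j-1}s_{j-1}\big].
\end{gather*}
We shall see that $Y=-\dot K/K$. The variable $\mathcal{Y}_1$ is its version before averaging over the rays, $E_P[\mathcal{Y}_1\mid T^-,T^+]=Y(T^-,T^+)$, and $\mathcal{Y}_j$ is $\mathcal{Y}_1$ shifted along the line. By Lemma~\ref{lem:A}(b),
\begin{equation}\label{eq:YW}
0\le\mathcal{Y}_1\le W .
\end{equation}

\begin{proposition}\label{prop:deriv}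
The map $\lambda\mapsto d_\lambda$ is absolutely continuous on $I$, and for almost every $\lambda\in I$
\[
\dot d_\lambda=-\big(E_P[\mathcal{Y}_1\log\rho_1]-d_\lambda E_P[\mathcal{Y}_1]\big).
\]
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:ac} to $T$ and to the subtrees $T_i$. For almost every $T$, the map $\lambda\mapsto a$ is absolutely continuous on $I$, and for almost every $\lambda$ the quantities $R,\bar R$ are finite and, by \eqref{eq:R},
\begin{equation}\label{eq:adot}
\dot a=1-\sum_i\beta(T_i)R(T_i)=1-S\bar R,\qquad \frac{\dot a}a=\frac{1+\lambda\bar R-a\bar R}{a}=R-\bar R .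
\end{equation}
For fixed trees, $a$ and $a'$ are bounded on $I$ and $\Delta\ge\min_I\delta_\lambda>0$. So $K=(a-\lambda)(a'-\lambda)/(aa'-\lambda)$ and $K\log a'$ are absolutely continuous on $I$. As a function of the three variables $(a,a',\lambda)$, $K$ has partial derivatives
\[
\partial_aK=\frac{\lambda S'(a'-1)}{\Delta^2},\qquad \partial_{a'}K=\frac{\lambda S(a-1)}{\Delta^2},\qquad\partial_\lambda K=\frac{-(S+S')\Delta+SS'}{\Delta^2}.
\]
Therefore
\[
\dot K\Delta^2=-(S+S')\Delta+SS'+\lambda S'(a'-1)(1-S\bar R)+\lambda S(a-1)(1-S'\bar R').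
\]
Now $-S\Delta+\lambda S(a-1)=-Sa(a'-\lambda)=-SS'a$, and exchanging the trees, $-S'\Delta+\lambda S'(a'-1)=-SS'a'$. Using also $\lambda\bar R=aR-1$ and $\lambda\bar R'=a'R'-1$,
\[
\dot K\Delta^2=-SS'\big[a+a'-1+(a'-1)(aR-1)+(a-1)(a'R'-1)\big]=-SS'\,\Delta Y,
\]
that is, $\dot K=-KY$. Consequently the derivative of $K\log a'$ is $-KY\log a'+K(R'-\bar R')$.

We bound the expectations of these terms uniformly on $I$. By \eqref{eq:YW}, Lemma~\ref{lem:W} with $M=0$ and \eqref{eq:Wbound},
\[
\mathbb{E}[KY]=ZE_P[\mathcal{Y}_1]\le C,\qquad \mathbb{E}[KY\log a']=ZE_P[\mathcal{Y}_1\log\rho_1]\le d_\lambda C,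
\]
where $C=\sup_I(\delta_\lambda^{-1}+2\,\mathbb{E}[\beta R])<\infty$ by Lemma~\ref{lem:exp}, and $d_\lambda<\log m$. By the Markov property and stationarity of $(T_j^+)$,
\[
\mathbb{E}[K\bar R']=ZE_P[R(T_2^+)]=ZE_P[R(T^+_1)]=\mathbb{E}[KR']\le C,
\]
so $K(R'-\bar R')$ is integrable with mean zero; this is the general form of $\mathbb{E}[\zeta]=0$ in Section~\ref{sec:first}. All terms are jointly measurable in $(\lambda,T,T')$. Writing the increments of $K$ and $K\log a'$ as integrals of their derivatives and applying Fubini's theorem, we find that $Z$ and $N=\mathbb{E}[K\log a']$ are absolutely continuous on $I$, with $\dot Z=-ZE_P[\mathcal{Y}_1]$ and $\dot N=-ZE_P[\mathcal{Y}_1\log\rho_1]$ almost everywhere. Since $Z$ is continuous and positive, $d_\lambda=N/Z$ is absolutely continuous and $\dot d_\lambda=(\dot N-d_\lambda\dot Z)/Z$.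
\end{proof}

\section{The sign of the covariance}\label{sec:sign}

Keep $\lambda\in(0,m)\setminus\{1\}$. We must show that $\mathcal{Y}_1$ and $\log\rho_1$ are negatively correlated. If $\mathcal{Y}_1$ were a nonincreasing function of the coordinates, Proposition~\ref{prop:assoc}(a) would apply directly. But the coefficient $(\alpha_0-1)\rho_1/(\alpha_0\rho_1-\lambda)$ of $t_1$ is increasing in $\alpha_0$ (its derivative has the sign of $\rho_1-\lambda$), so monotonicity cannot be read off. As in Section~\ref{sec:first}, we look at increments under the shift instead, and they have the same structure.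

\begin{lemma}\label{lem:incr}
For $j\in\mathbb{Z}$, $\ \mathcal{Y}_{j+1}-\mathcal{Y}_j=\dfrac{\sigma_j}{B_j}\,(t_{j+1}-s_{j-1})$.
\end{lemma}

\begin{proof}
Write $\alpha=\alpha_{j-1}$, $\rho=\rho_{j+1}$, $\sigma=\sigma_j$, $B=B_j$, $t=t_{j+1}$, $s=s_{j-1}$; we express both terms through these variables. By \eqref{eq:ar} and \eqref{eq:B}, $\alpha\rho_j-\lambda=\alpha B$, $\alpha_j\rho-\lambda=\rho B$, $\rho_j-1=\lambda+\sigma-\lambda/\rho$ and $\alpha_j-1=\lambda+\sigma-\lambda/\alpha$. With \eqref{eq:ts},
\begin{align*}
B\,\mathcal{Y}_j&=\tfrac1\alpha\big[1+(\alpha-1)(1+\lambda t)\big]+(\rho_j-1)s=1+\lambda\big(1-\tfrac1\alpha\big)t+\lambda\big(1-\tfrac1\rho\big)s+\sigma s,\\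
B\,\mathcal{Y}_{j+1}&=\tfrac1\rho\big[1+(\rho-1)(1+\lambda s)\big]+(\alpha_j-1)t=1+\lambda\big(1-\tfrac1\alpha\big)t+\lambda\big(1-\tfrac1\rho\big)s+\sigma t .
\end{align*}
Subtract.
\end{proof}

Define
\begin{equation}\label{eq:eps}
\begin{aligned}
\epsilon_\lambda&=\frac12\,E_P\Big[\frac{\sigma_0}{B_0}\Big(\frac1{\alpha_{-1}}-\frac1{\rho_1}\Big)\big(\log\rho_1-\log\alpha_{-1}\big)\Big]\\
&=\frac1{2\lambda Z}\int\frac{\sigma(b)\,\beta\beta'\,(\beta'-\beta)\log(a'/a)}{(\lambda-1+\sigma(b)+\beta+\beta')^2}\;\mathrm{GW}(dT)\,\Gamma(db)\,\mathrm{GW}(dT').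
\end{aligned}
\end{equation}
The two forms agree by Proposition~\ref{prop:window} for the window $[-1,1]$: with $T=T^-_{-1}$, $b=b_0$, $T'=T^+_1$, the density is $SS'/(ZaB_0a')=\beta\beta'/(ZB_0)$, while $\lambda/a=1-\beta$ gives $B_0=\lambda-1+\sigma+\beta+\beta'$ and $1/a-1/a'=(\beta'-\beta)/\lambda$.

\begin{lemma}\label{lem:key}
We have $0<\epsilon_\lambda<\infty$. Moreover $E_P[(\mathcal{Y}_1-\mathcal{Y}_0)\log\rho_j]\le0$ for $j\ge1$, and $E_P[(\mathcal{Y}_1-\mathcal{Y}_0)\log\rho_1]\le-\epsilon_\lambda$.
\end{lemma}

\begin{proof}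
\emph{Positivity.} The integrand in the first line of \eqref{eq:eps} is nonnegative, since $1/x$ decreases and $\log x$ increases, and it is at most $\log\rho_1+\log\alpha_{-1}$ by \eqref{eq:B}. In the second form it is positive when $\sigma(b)>0$ and $a\ne a'$. The first event has positive $\Gamma$-measure because $p_1<1$. The second has positive probability unless $a$ is almost surely constant. In that case $\beta=1-\lambda/a$ would be a constant $c>0$, so that $c\nu=S=a-\lambda$ and $\nu$ would be constant, against \eqref{eq:hyp}.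

\emph{Decoupling the two sides.} Let $n\ge j$. Split the coordinates of the window $[-n,n]$ into $x=(x_1,\dots,x_n)$, $y=(x_{-1},\dots,x_{-n})$ and $V_0$. Then $\rho_i=g_i(x)$ and $\alpha_{-i}=g_i(y)$ for $1\le i\le n$. By Propositions~\ref{prop:window} and \ref{prop:assoc}(a), the law of $(y,V_0,x)$ is
\begin{equation}\label{eq:split}
\frac1{ZB_0}\,Q^0_n(dy)\,\pi(dV_0)\,Q^0_n(dx),\qquad B_0=V_0-\frac\lambda{g_1(x)}-\frac{\lambda}{g_1(y)},
\end{equation}
and $\sigma_0=V_0-1-\lambda$. The two sides interact only through $B_0$, and the formula $B_0^{-2}=\int_0^\infty ue^{-uB_0}\,du$ writes this interaction as a mixture of products: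
\[
B_0^{-2}\,Q_n^0(dy)\,Q^0_n(dx)=\int_0^\infty ue^{-uV_0}\,Q_n^u(dy)\,Q_n^u(dx)\,du .
\]
Let $h\ge0$ be bounded and nonincreasing on $[1+\lambda,\infty)^{n-1}\times\mathcal{A}$. The variable $\frac{\sigma_0}{B_0}(h(x)-h(y))\log g_j(x)$ is $P$-integrable, because $\sigma_0/B_0\le1$ and $E_P[\log\rho_j]<\infty$. By Fubini's theorem and Proposition~\ref{prop:assoc}(b),
\begin{multline}\label{eq:mixture}
E_P\Big[\frac{\sigma_0}{B_0}\big(h(x)-h(y)\big)\log g_j(x)\Big]\\
=\frac1Z\int\pi(dV_0)\,\sigma_0\int_0^\infty ue^{-uV_0}\big[Q_n^u(1)\,Q_n^u(h\log g_j)-Q_n^u(h)\,Q_n^u(\log g_j)\big]\,du\le0 .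
\end{multline}

\emph{Conclusion.} Let $h_n=\sum_{i=1}^n\lambda^{i-1}/(g_1\cdots g_i)$, so that $h_n(x)=t_1^{(n)}$ and $h_n(y)=s_{-1}^{(n)}$. Both $h_n$ and $h_n-1/g_1=\sum_{i=2}^n\lambda^{i-1}/(g_1\cdots g_i)$ are nonnegative, bounded by $n$ and nonincreasing. Put $e_n=E_P[\frac{\sigma_0}{B_0}(t_1^{(n)}-s^{(n)}_{-1})\log\rho_j]$. The integrand is dominated by $(t_1+s_{-1})\log\rho_j$, which is integrable by Lemma~\ref{lem:W}; so by Lemma~\ref{lem:incr}, $e_n\to E_P[(\mathcal{Y}_1-\mathcal{Y}_0)\log\rho_j]$. Taking $h=h_n$ in \eqref{eq:mixture} gives $e_n\le0$. For $j=1$, taking $h=h_n-1/g_1$ gives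
\[
e_n\le E_P\Big[\frac{\sigma_0}{B_0}\Big(\frac1{\rho_1}-\frac1{\alpha_{-1}}\Big)\log\rho_1\Big]=-\epsilon_\lambda ,
\]
where the equality comes from averaging with the expression obtained by exchanging $x$ and $y$, which preserves the law \eqref{eq:split} and the weight $\sigma_0/B_0$.
\end{proof}

It remains to sum the increments. Far along the ray, $\log\rho_j$ decorrelates from $\mathcal{Y}_1$ on average by ergodicity; Lemma~\ref{lem:W} controls the large values of $\mathcal{Y}_1$.

\begin{proposition}\label{prop:cov}
For $\lambda\in(0,m)\setminus\{1\}$, $\ E_P[\mathcal{Y}_1\log\rho_1]\le d_\lambda E_P[\mathcal{Y}_1]-\epsilon_\lambda$.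
\end{proposition}

\begin{proof}
Let $c_j=E_P[\mathcal{Y}_1\log\rho_j]$, $j\ge1$, which is finite by \eqref{eq:YW} and Lemma~\ref{lem:W}. By stationarity $c_{j+1}=E_P[\mathcal{Y}_0\log\rho_j]$, so Lemma~\ref{lem:key} says that $c_1+\epsilon_\lambda\le c_2\le c_3\le\cdots$. Let $L_k=\frac1k\sum_{j=2}^{k+1}\log\rho_j$. By \eqref{eq:YW}, $\mathcal{Y}_1\le(\mathcal{Y}_1\wedge M)+(W-M)^+$, so for all $k\ge1$ and $M>0$ Lemma~\ref{lem:W} gives
\[
c_1+\epsilon_\lambda\le E_P[\mathcal{Y}_1L_k]\le E_P[(\mathcal{Y}_1\wedge M)L_k]+d_\lambda E_P[(W-M)^+].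
\]
By Proposition~\ref{prop:stat} and Birkhoff's theorem, $L_k\to d_\lambda$ in $L^1(P)$, so the first term on the right tends to $d_\lambda E_P[\mathcal{Y}_1\wedge M]$ as $k\to\infty$. Then let $M\to\infty$ and use $E_P[W]<\infty$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

By Propositions~\ref{prop:deriv} and \ref{prop:cov} and Lemma~\ref{lem:key}, $d_\lambda$ is absolutely continuous on every compact subinterval of $(0,1)$ or $(1,m)$, and $\dot d_\lambda\ge\epsilon_\lambda>0$ for almost every $\lambda$. This is part~3. An absolutely continuous function is the integral of its derivative, so $d_\lambda$ is strictly increasing on $(0,1)$ and on $(1,m)$. It is continuous on $(0,m)$ by Lemma~\ref{lem:cont}, in particular at $\lambda=1$, hence strictly increasing on $(0,m)$. This is part~1.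

The value of $d_0$ is \eqref{eq:d0}, and $d_\lambda\to d_0$ as $\lambda\downarrow0$ by \eqref{eq:expansion}. So $d_\lambda$ is continuous and strictly increasing on $[0,m)$. Since $\rho_1>\lambda$, formula \eqref{eq:dim} gives $d_\lambda>\log\lambda$; together with $d_\lambda<\log m$ this shows that $d_\lambda\uparrow\log m$ as $\lambda\uparrow m$. A continuous strictly increasing map from $[0,m)$ with value $d_0$ at $0$ and limit $\log m$ at $m$ is a homeomorphism onto $[d_0,\log m)$. This is part~2. \qed

\begin{remark}
The value $\lambda=1$ is excluded from part~3 because two estimates degenerate there: $\delta_1=0$, and the lower bound $z\ge\lambda-1$ in Lemma~\ref{lem:exp} gives nothing. Continuity alone carries the monotonicity across this point. No moment assumption beyond $m<\infty$ is used; this one makes $\Gamma$, $\pi$ and $\pi_0$ finite and $\log a$ integrable.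
\end{remark}

\begin{remark}
The lower bound $\epsilon_\lambda$ loses nothing in the limit $\lambda\downarrow0$. In the second form of \eqref{eq:eps} write $(\beta'-\beta)/\lambda=1/a-1/a'$. As $\lambda\downarrow0$ we have $\beta,\beta',Z\to1$, $a\to\nu$, $a'\to\nu'$, $\sigma(b)\to k-1$ and $B_0\to k$, while for $\lambda\le\frac12$ the integrand is dominated because $\sigma/B_0\le1$, $B_0\ge1-\lambda$ and $|\log(a'/a)|\le\log(1+\nu)+\log(1+\nu')$. Since $\int(k-1)k^{-2}\,d\Gamma=1-\mathbb{E}[1/\nu]$, the limit of $\epsilon_\lambda$ is the quantity \eqref{eq:eps0}, the slope of $d_\lambda$ at $0$ in \eqref{eq:expansion}.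
\end{remark}

\begin{thebibliography}{1}
\bibitem{Lin} Shen Lin, \emph{Harmonic measure for biased random walk in a supercritical Galton-Watson tree}, arXiv:1707.01811 (2017).
\end{thebibliography}
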